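# Vietoris–Rips complexes of spheres just past the scale of the inscribed regular simplex

## 1. The homotopy type for $r$ slightly above $\arccos\big(\tfrac{-1}{n+1}\big)$

Let $\mathbb S^n\subset\mathbb R^{n+1}$ be the unit sphere with its geodesic metric $d$. For $r>0$ let $\mathrm{VR}_r(\mathbb S^n)$ be the simplicial complex whose simplices are the finite nonempty sets $\sigma\subset\mathbb S^n$ with $\operatorname{diam}\sigma<r$. Let $*$ be the topological join, and regard $A_{n+2}\subset SO(n+1)$ as the group of orientation-preserving symmetries of a regular $(n+1)$-simplex inscribed in $\mathbb S^n$. Put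
$$N=n+2,\qquad c_0=-\frac1{n+1},\qquad r_n=\arccos c_0,\qquad \kappa_n=\frac1{384^2\,(n+2)^{10}} .$$

**Theorem 1.** Let $n\ge1$ and $r\in(r_n,r_n+\kappa_n]$; more generally, let $r\in(r_n,\pi)$ with $0<\kappa:=c_0-\cos r\le\kappa_n$. Then
$$\mathrm{VR}_r(\mathbb S^n)\simeq\mathbb S^n*\big(SO(n+1)/A_{n+2}\big).$$

The first range lies in the second: $r_n\le 2\pi/3$ gives $r<\pi$, the cosine is strictly decreasing on $[0,\pi]$, and since it is $1$-Lipschitz, $c_0-\cos r\le r-r_n\le\kappa_n$. In particular, for every $n\in\mathbb Z_{>0}$ there is an $\varepsilon>0$, for instance $\varepsilon=\kappa_n$, such that the equivalence holds for all $r\in(r_n,r_n+\varepsilon)$. This answers in the affirmative the question we start from, whose source is Sunhyuk Lim, Facundo Memoli, Osman Berat Okutan, "Vietoris-Rips Persistent Homology, Injective Metric Spaces, and The Filling Radius", arXiv:2001.07588 (2020).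

**Theorem 2.** Call the second range of Theorem 1 "the range".

(a) If $r<r'$ both lie in the range, then $\mathrm{VR}_r(\mathbb S^n)\hookrightarrow\mathrm{VR}_{r'}(\mathbb S^n)$ is a homotopy equivalence.

(b) For $r$ in the range, $\mathrm{VR}_r(\mathbb S^n)$ is $(n+1)$-connected, $\tilde H_i(\mathrm{VR}_r(\mathbb S^n))\cong\tilde H_{i-n-1}(SO(n+1)/A_{n+2})$, and $H_{(n+1)(n+2)/2}(\mathrm{VR}_r(\mathbb S^n))\cong\mathbb Z$. For $0<s\le r_n<r$ the inclusion $\mathrm{VR}_s(\mathbb S^n)\to\mathrm{VR}_r(\mathbb S^n)$ is null-homotopic. The left endpoint $r_n$ is sharp, and the range cannot be extended past $r=\pi$.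

The number $\kappa_n$ is not claimed to be optimal, and the optimal right endpoint for general $n$ is not determined.

## 2. Vietoris–Rips complexes, regular simplices, joins

In plain words: join points of the sphere by a simplex whenever they are pairwise closer than $r$. For small $r$ the resulting huge complex has the homotopy type of the sphere. As $r$ grows, the homotopy type first changes just after $r_n$. What does it become?

We take the following as known: $\mathrm{VR}_r(\mathbb S^n)\simeq\mathbb S^n$ for all $r\in(0,r_n]$. It is used only for Theorem 2(b). The statement of Theorem 1 for some $\varepsilon$ is also known for $n=1,2$. We do not use this, but it lets us check the formula: for $n=2$ it reads $\mathrm{VR}_r(\mathbb S^2)\simeq\mathbb S^2*(SO(3)/A_4)=\mathbb S^2*(\mathbb S^3/E_6)$ with $E_6$ the binary tetrahedral group, for $r\in\big(\arccos(-\frac13),\arccos(-\frac1{\sqrt5})\big)$.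

**The complex.** Since $d(x,y)=\arccos\langle x,y\rangle$, for $r<\pi$ a finite nonempty $\sigma$ is a simplex exactly when $\langle x,y\rangle>\cos r$ for all $x,y\in\sigma$. The conditions are pairwise. For $X\subset\mathbb S^n$ we write $\mathrm{VR}_r(X)$ for the full subcomplex on $X$, so that $\mathrm{VR}_r(X)\cap\mathrm{VR}_r(X')=\mathrm{VR}_r(X\cap X')$. For example, if $X$ is the vertex set of an equilateral triangle in $\mathbb S^1$, then $\mathrm{VR}_r(X)$ is three points for $r\le2\pi/3$ and a full triangle for $r>2\pi/3$. The realization carries the weak topology, and every point of $\mathbb S^n$ is a vertex.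

**Regular simplices.** A regular simplex inscribed in $\mathbb S^n$ is identified with its vertex set $S=\{v_0,\dots,v_{n+1}\}$. Its vertices satisfy
$$\sum_iv_i=0,\qquad \langle v_i,v_j\rangle=c_0\ (i\ne j),\qquad |v_i-v_j|^2=2-2c_0>2 .$$
So the pairwise geodesic distance is $r_n$: this is the meaning of the critical scale. Let $Q$ be the space of all such $S$. The group $O(n+1)$ acts transitively on $Q$, because two ordered simplices have the same Gram matrix. Every permutation of the vertices of $S$ is induced by exactly one orthogonal map, and a transposition is induced by a reflection. So the stabilizer of $S$ is $\mathrm{Sym}(n+2)$, it meets $SO(n+1)$ in $A_{n+2}$, and since it contains reflections $SO(n+1)$ is already transitive. We topologize $Q$ as $O(n+1)/\mathrm{Sym}(n+2)$. The continuous bijection $SO(n+1)/A_{n+2}\to Q$ between compact Hausdorff spaces is a homeomorphism. The projection $O(n+1)\to Q$ is open, being a quotient by a finite group. For $n=1$, $A_3$ is the group of rotations by multiples of $2\pi/3$ and $Q$ is a circle.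

**The join.** $J=\mathbb S^n*Q$ is the quotient of $\mathbb S^n\times Q\times[0,1]$ with points $[p,S,t]$, where at $t=0$ only $p$ is remembered and at $t=1$ only $S$. For example, $\mathbb S^0*Q$ is the unreduced suspension of $Q$, and $\mathbb S^1*\mathbb S^1\cong\mathbb S^3$. We need two charts on open parts of $J$:
$$\{t>0\}\cong\{\xi\in\mathbb R^{n+1}:|\xi|<1\}\times Q,\quad [p,S,t]\mapsto((1-t)p,S);\qquad \{t<1\}\cong\mathbb S^n\times C^\circ Q,$$
where $C^\circ Q=Q\times[0,1)/(Q\times\{0\})$ is the open cone. To see that these are homeomorphisms, note that $\mathbb S^n\times Q\times(0,1]\to\{|\xi|<1\}\times Q$ and $\mathbb S^n\times Q\times[0,1)\to\mathbb S^n\times C^\circ Q$ are proper surjections onto locally compact Hausdorff spaces, hence closed, hence quotient maps. They make the same identifications as the join, and the restriction of a quotient map to an open saturated set is again a quotient map.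

The first chart explains why the theorem is plausible. For each regular simplex $S$ it contains an $(n+1)$-ball, and as $t\to0$ all these balls share the boundary sphere $\mathbb S^n$. This is what we expect if, just past $r_n$, each regular simplex gets filled in and nothing else happens.

## 3. The circle at $r=2\pi/3+\delta$

Let $n=1$ and $r=\frac{2\pi}3+\delta<\pi$. Which simplices $\sigma$ contain $0$ in their convex hull? By Carathéodory's theorem, $0$ is a convex combination with positive coefficients of at most three points of $\sigma$. One point is impossible, and two would be antipodal, at distance $\pi>r$. So there are three points, with consecutive gaps $\alpha,\beta,\gamma>0$ of sum $2\pi$. No gap is $\ge\pi$: otherwise the three points lie in a closed half-circle $\{\langle\cdot,p\rangle\ge0\}$, the vanishing combination forces $\langle\cdot,p\rangle=0$ at all three, and only two points of the circle satisfy this. Hence the gaps are geodesic distances, and each is $<r$.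

If $\delta\le0$ the gaps sum to less than $2\pi$, so there is no such $\sigma$. If $\delta>0$, each gap is also larger than $2\pi-2r=\frac{2\pi}3-2\delta$. So each gap is within $2\delta$ of $\frac{2\pi}3$, and the simplices around the origin are nearly equilateral triangles. Equilateral triangles form the circle $Q=SO(2)/A_3$, and the theorem says $\mathrm{VR}_r(\mathbb S^1)\simeq\mathbb S^1*\mathbb S^1\cong\mathbb S^3$ just past $2\pi/3$.

## 4. The center-of-mass map and its zeros

A sensible first tool is the map $f:|\mathrm{VR}_r(\mathbb S^n)|\to\mathbb R^{n+1}$, $\sum\lambda_xx\mapsto\sum\lambda_xx$, where on the left the $\lambda_x$ are barycentric coordinates and on the right we take an actual sum of vectors. It is continuous because it is linear on each simplex. When does it avoid $0$?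

Let $y_1,\dots,y_m\in\mathbb S^n$ be distinct with $0=\sum\lambda_ky_k$, $\lambda_k>0$, $\sum\lambda_k=1$. Put $q=\sum\lambda_k^2$. For any $c<0$, expanding $0=|\sum\lambda_ky_k|^2=q+\sum_{k\ne l}\lambda_k\lambda_l\langle y_k,y_l\rangle$ and using $\sum_{k\ne l}\lambda_k\lambda_l=1-q$ gives
$$\sum_{k\ne l}\lambda_k\lambda_l\big(\langle y_k,y_l\rangle-c\big)=|c|-q\,(1+|c|). \tag{1}$$
Suppose the $y_k$ lie in a simplex of $\mathrm{VR}_r(\mathbb S^n)$ with $r\le r_n$. By Carathéodory we may take $m\le N$, and $m\ge2$ because $y_1\neq0$. Take $c=c_0$ in (1). All $\langle y_k,y_l\rangle>\cos r\ge c_0$, so the left side is positive. The right side is $\frac{1-qN}{n+1}$, so $q<\frac1N$. But $q\ge\frac1m\ge\frac1N$ by Cauchy–Schwarz, a contradiction. So for $r\le r_n$ the map $f$ has no zeros and $f/|f|$ maps $|\mathrm{VR}_r(\mathbb S^n)|$ to $\mathbb S^n$.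

For $r>r_n$ this breaks at a precise place. The vertex set of every regular simplex is now a simplex of $\mathrm{VR}_r(\mathbb S^n)$, and $f$ vanishes at its barycenter. One would like to repair $f/|f|$ to a map into $\mathbb S^n*Q$: the direction $p=f/|f|$ away from the zeros, a nearby regular simplex $S$ near the zeros. But a nearby $S$ is not determined by a point of the complex, so a continuous choice has to be made. An inverse is harder still. It would have to begin with the obvious candidate "send $p$ to the vertex $p$", and this map $\mathbb S^n\to|\mathrm{VR}_r(\mathbb S^n)|$ is not continuous: the vertex set is discrete in the weak topology, and $\mathbb S^n$ is connected.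

The way out is to choose nothing. We consider all pairs (point of the complex, point $[p,S,t]$ of $J$) that are *compatible*. Roughly, the simplex $\sigma$ carrying the first point lies in the open hemisphere around $p$, or $\sigma$ lies close to the vertices of $S$. The set $Z$ of compatible pairs projects to both sides. If $Z$ is open and all slices are weakly contractible, both projections are weak equivalences, and no map in either direction is ever written down. The next section makes this precise. After it, the work is to show that the slices are contractible.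

## 5. Open relations with weakly contractible slices

A space $X$ is *weakly contractible* if every map $\partial I^k\to X$ extends to $I^k$, for all $k\ge0$; for $k=0$ this says $X\ne\emptyset$. For $Z\subset A\times B$ write $Z^a=\{b:(a,b)\in Z\}$.

**Lemma 3.** Let $Z\subset A\times B$ be open and let all slices $Z^a$, $a\in A$, be weakly contractible. Then the projection $Z\to A$ is a weak homotopy equivalence.

For example, in $\mathbb S^1\times\mathbb S^1$ the set $Z=\{b\ne-a\}$ is open with open arcs as slices. Openness matters: for $A=\mathbb R$, $B=\{0,1\}$ and $Z=(-\infty,0)\times\{0\}\,\cup\,[0,\infty)\times\{1\}$ all slices are points, but $Z$ is disconnected while $A$ is connected. Lemma 3 is a special case of M. Weiss, *What does the classifying space of a category classify?*, Homology Homotopy Appl. 7 (2005), Lemma 2.2. Here is a complete proof.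

*Proof.* **Reduction to lifting problems.** This step says what must be solved. A *problem of type $(k,d)$*, $0\le d\le k$, is a map $f:I^k\to A$ depending on only $d$ of the coordinates, together with a map $s:\partial I^k\to B$ such that $(f,s)\in Z$ on $\partial I^k$. A *solution* is an extension $\hat s:I^k\to B$ of $s$ with $(f,\hat s)\in Z$ everywhere. If all problems of type $(k,k)$ are solvable, then in every commutative square from $\partial I^k\subset I^k$ to $Z\to A$ there is a lift $I^k\to Z$. This makes $Z\to A$ a weak equivalence. For surjectivity on $\pi_k$, lift a map $(I^k,\partial I^k)\to(A,a)$ with constant boundary lift. For injectivity, lift a null-homotopy $I^{k+1}\to A$ of a sphere $\partial I^{k+1}\to Z$. The cases $k=0$ and $k=1$ give the bijection on path components. We solve all types $(k,d)$ by induction on $d$.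

**Short extensions (R).** This step extends a partial solution a little in one direction. *Let $K=I^m$, let $f:K\times[0,1]\to A$, and let $s:K\times0\cup\partial K\times[0,1]\to B$ satisfy $(f,s)\in Z$. Then for some $\varepsilon\in(0,1]$ the map $s$ extends over $K\times[0,\varepsilon]$ (agreeing with $s$ on $\partial K\times[0,\varepsilon]$) with $(f,s)\in Z$.* Let $\varrho$ be a retraction of $K\times[0,1]$ onto $K\times0\cup\partial K\times[0,1]$. The set where $(f,s\circ\varrho)\in Z$ is open, because $Z$ is open, and contains $K\times0$. By compactness of $K$ it contains some $K\times[0,\varepsilon]$. There $s\circ\varrho$ is the extension.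

**Case $d=0$.** Then $f\equiv a$, and $s:\partial I^k\to Z^a$ extends because $Z^a$ is weakly contractible.

**Case $d\ge1$: local solutions.** Assume all problems of types $(k',d-1)$ are solvable. Let $t$ be one of the $d$ coordinates and $x'$ the other $k-1$. For $t\in\{0,1\}$ let $\sigma_t=s(\cdot,t)$ on $I^{k-1}$. For $0<t<1$ let $\sigma_t:I^{k-1}\to B$ solve the problem of type $(k-1,d-1)$ given by $f(\cdot,t)$ and $s(\cdot,t)|_{\partial I^{k-1}}$. Applying (R) on both sides of $t$ (on one side if $t\in\{0,1\}$), we obtain an interval $J_t\ni t$, open in $[0,1]$, and an extension $s_t$ of $\sigma_t$ to $I^{k-1}\times J_t$ that agrees with $s$ on $\partial I^{k-1}\times J_t$ and satisfies $(f,s_t)\in Z$. Shrinking, we take $J_t\subset(0,1)$ for $0<t<1$, $J_0\subset[0,1)$ and $J_1\subset(0,1]$. By a Lebesgue number there are $0=\tau_0<\dots<\tau_m=1$ with $[\tau_{j-1},\tau_j]\subset J_{t(j)}$. Only $J_0$ contains $0$ and only $J_1$ contains $1$, so $t(1)=0$ and $t(m)=1$. Let $s^{(j)}$ be the restriction of $s_{t(j)}$ to $I^{k-1}\times[\tau_{j-1},\tau_j]$.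 It agrees with $s$ on the part of $\partial I^k$ in its domain, including the faces $t=0$ and $t=1$.

**Joining the local solutions.** At $\tau_j$, $0<j<m$, the maps $s^{(j)}(\cdot,\tau_j)$ and $s^{(j+1)}(\cdot,\tau_j)$ may differ, but both agree with $s$ on $\partial I^{k-1}$. We look for $h_j:I^{k-1}\times[0,1]\to B$ over the map $(x',u)\mapsto f(x',\tau_j)$, equal to these two maps at $u=0$ and $u=1$ and to $s(x',\tau_j)$ on $\partial I^{k-1}\times[0,1]$. The map to $A$ depends on only $d-1$ of the $k$ coordinates, so this is a problem of type $(k,d-1)$ and $h_j$ exists. Concatenate $s^{(1)},h_1,s^{(2)},h_2,\dots,s^{(m)}$. The result is a map $g:I^k\to B$, together with a nondecreasing piecewise linear surjection $\varphi:[0,1]\to[0,1]$ that pauses at $\tau_j$ while $h_j$ runs. With $\Phi(x',t)=(x',\varphi(t))$ we have $(f\circ\Phi,g)\in Z$, and $g=s\circ\Phi$ on $\partial I^k$.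

**Removing the pauses.** The map $\Phi$ is not invertible, so $g$ is not yet a solution. Let $\Phi_u=(1-u)\Phi+u\,\mathrm{id}$; it maps $\partial I^k$ to itself. Apply (R) with $K=I^k$ to the map $(x,u)\mapsto f(\Phi_u(x))$, with $g$ at $u=0$ and $s\circ\Phi_u$ on $\partial I^k\times[0,1]$. For some $\varepsilon>0$ we get $g_\varepsilon$ with $(f\circ\Phi_\varepsilon,g_\varepsilon)\in Z$ and $g_\varepsilon=s\circ\Phi_\varepsilon$ on $\partial I^k$. Since $t\mapsto(1-\varepsilon)\varphi(t)+\varepsilon t$ is strictly increasing, $\Phi_\varepsilon$ is a homeomorphism of $(I^k,\partial I^k)$. So $\hat s=g_\varepsilon\circ\Phi_\varepsilon^{-1}$ satisfies $(f,\hat s)\in Z$ and $\hat s=s$ on $\partial I^k$. $\square$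

Next we specialize to the case in which one side is the realization of a poset.

**Lemma 4.** Let $P$ be a poset, $|P|$ the realization of its order complex, $Y$ a space, and $Y_\sigma\subset Y$ $(\sigma\in P)$ open sets with $Y_\sigma\supset Y_{\sigma'}$ when $\sigma\le\sigma'$. Suppose every $Y_\sigma$ is weakly contractible, and for every $y\in Y$ the poset $P_y=\{\sigma:y\in Y_\sigma\}$ has contractible realization. Let
$$Z=\{(z,y)\in|P|\times Y:\ y\in Y_{\min z}\},$$
where $\min z$ is the least element of the chain carrying $z$. Then both projections $|P|\leftarrow Z\to Y$ are weak equivalences.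

*Proof.* Write $z_\sigma$ for the barycentric coordinates of $z$. **Openness.** Let $(z_0,y_0)\in Z$ and $\sigma=\min z_0$. The set $\{z:z_\sigma>0\}\times Y_\sigma$ is an open neighborhood of $(z_0,y_0)$. On it, $\sigma$ belongs to the chain carrying $z$, so $\min z\le\sigma$ and $Y_{\min z}\supset Y_\sigma$. Hence it lies in $Z$.

**Slices.** The slice over $z$ is $Y_{\min z}$, weakly contractible by assumption. The slice over $y$ is $O_y=\{z:\min z\in P_y\}$. The poset $P_y$ is down-closed, because $\sigma\le\sigma'\in P_y$ gives $y\in Y_{\sigma'}\subset Y_\sigma$. So $\min z\in P_y$ if and only if some element of the chain lies in $P_y$, that is, $O_y=\{z:\sum_{\sigma\in P_y}z_\sigma>0\}$. This set is open in $|P|$. It deformation retracts onto $|P_y|$: inside each simplex move $z$ linearly to the point obtained by deleting the coordinates outside $P_y$ and renormalizing. This never leaves $O_y$. It is continuous on each (simplex $\cap\,O_y)\times I$, and $O_y\times I$, being open in $|P|\times I$, carries the topology coherent with these pieces.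 So $O_y\simeq|P_y|$ is contractible. Lemma 3 applies to both projections. $\square$

## 6. Sliding points, and the hemisphere case

The posets $P_y$ will be face posets of complexes $\mathrm{VR}_r(X)$. Here is a criterion for such complexes to be contractible. The point is that continuity is needed only for each vertex separately. From here on $r<\pi$ and $c=\cos r$.

**Lemma 5.** Let $\emptyset\ne X\subset\mathbb S^n$ and let $\gamma_s:X\to X$ $(s\in[0,1])$ be maps such that $s\mapsto\gamma_s(x)$ is continuous for every $x$, $\gamma_0=\mathrm{id}$, every $\gamma_s$ maps simplices of $\mathrm{VR}_r(X)$ to simplices, and $\gamma_1(X)$ is contained in a simplex of $\mathrm{VR}_r(X)$. Then $\mathrm{VR}_r(X)$ is contractible.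

*Proof.* Let $T$ be a finite subcomplex. Fix $s_0\in[0,1]$ and $\sigma\in T$. All inner products of points of $\gamma_{s_0}(\sigma)$ are $>c$, and there are finitely many. So for $s,s'$ near $s_0$ the set $\gamma_s(\sigma)\cup\gamma_{s'}(\sigma)$ is still a simplex. By compactness of $[0,1]$ and finiteness of $T$ there are $0=s_0<\dots<s_m=1$ such that $\gamma_{s_k}(\sigma)\cup\gamma_{s_{k+1}}(\sigma)$ is a simplex for all $\sigma\in T$ and all $k$. So $\gamma_{s_k}|_T$ and $\gamma_{s_{k+1}}|_T$ are contiguous simplicial maps, hence homotopic. Therefore the inclusion $T\hookrightarrow\mathrm{VR}_r(X)$ is homotopic to $\gamma_1|_T$, whose image lies in one simplex, so it is null-homotopic. Every map of a sphere into $\mathrm{VR}_r(X)$ lands in a finite subcomplex. So all homotopy groups vanish, the complex is connected, and Whitehead's theorem applies. $\square$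

For $p\in\mathbb S^n$ let $H_p=\{x\in\mathbb S^n:\langle x,p\rangle>0\}$.

**Lemma 6.** If $c<0$, then $\mathrm{VR}_r(H_p)$ is contractible for every $p\in\mathbb S^n$.

*Proof.* Slide everything to $p$: put $m_x=(1-s)x+sp$ and $\gamma_s(x)=m_x/|m_x|$. Since $\langle x,p\rangle>0$, we have $\langle m_x,p\rangle=(1-s)\langle x,p\rangle+s>0$, so $m_x\ne0$ and $\gamma_s(x)\in H_p$. Also $|m_x|^2=(1-s)^2+2s(1-s)\langle x,p\rangle+s^2\ge(1-s)^2$. Let $\langle x,y\rangle>c$. Then
$$\langle m_x,m_y\rangle=(1-s)^2\langle x,y\rangle+s(1-s)\big(\langle x,p\rangle+\langle y,p\rangle\big)+s^2\ge(1-s)^2\langle x,y\rangle .$$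
If $\langle m_x,m_y\rangle\ge0$, then $\langle\gamma_s(x),\gamma_s(y)\rangle\ge0>c$. If it is negative, then $s<1$, and dividing a negative number by $|m_x||m_y|\ge(1-s)^2$ gives $\langle\gamma_s(x),\gamma_s(y)\rangle\ge\langle m_x,m_y\rangle/(1-s)^2\ge\langle x,y\rangle>c$. Since $\gamma_0=\mathrm{id}$ and $\gamma_1\equiv p$, Lemma 5 applies. $\square$

For a simplex $\sigma$ put
$$K_\sigma=\{\xi\in\mathbb R^{n+1}:\langle\xi,x\rangle>0\ \ \forall x\in\sigma\},\qquad D_\sigma=K_\sigma\cap\mathbb S^n .$$
$K_\sigma$ is an open convex cone not containing $0$. By separation, $D_\sigma=\emptyset$ if and only if $0\in\mathrm{conv}\,\sigma$. If $D_\sigma\ne\emptyset$, it is contractible, since $K_\sigma$ is convex and retracts radially onto $D_\sigma$. Moreover $p\in D_\sigma$ if and only if $\sigma\subset H_p$.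

**A rehearsal for $\pi/2<r\le r_n$.** Let $P$ be the face poset of $\mathrm{VR}_r(\mathbb S^n)$, $Y=\mathbb S^n$, $Y_\sigma=D_\sigma$. These sets are open and shrink as $\sigma$ grows. By Section 4, $0\notin\mathrm{conv}\,\sigma$ for every $\sigma$, so every $Y_\sigma$ is contractible. For $p\in\mathbb S^n$ the poset $P_p=\{\sigma:\sigma\subset H_p\}$ is the face poset of $\mathrm{VR}_r(H_p)$, contractible by Lemma 6. So Lemma 4 connects $|\mathrm{VR}_r(\mathbb S^n)|$ and $\mathbb S^n$ by weak equivalences, in agreement with the fact recalled in Section 2. For $r>r_n$ exactly one hypothesis fails: $D_\sigma=\emptyset$ when $0\in\mathrm{conv}\,\sigma$. We therefore enlarge $Y$ from $\mathbb S^n$ to $\mathbb S^n*Q$ and give such a $\sigma$ the set of regular simplices near it. For that we must know what these $\sigma$ look like.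

## 7. Simplices around the origin are nearly regular

From now on $r$ is fixed as in Theorem 1, so $c=\cos r=c_0-\kappa<0$ with $0<\kappa\le\kappa_n$. Put
$$C_*=8N^5,\qquad\rho=8C_*\kappa=64N^5\kappa .$$
Then, from $\kappa\le\kappa_n=1/(384^2N^{10})$,
$$36\rho^2\le\kappa,\qquad\rho\le\frac1{2304N^5},\qquad\kappa\le\frac1{4N^4}; \tag{2}$$
indeed $36\rho^2=36\cdot64^2N^{10}\kappa^2=384^2N^{10}\kappa\cdot\kappa$ and $64/384^2=1/2304$. These choices balance two demands. We will show that a simplex around $0$ is within $C_*\kappa$ of a regular one, and $\rho$ must be comfortably larger than that. On the other hand, moving points inside caps of radius $\rho$ will cost errors of size $\rho^2$, which must be small against the slack $\kappa=c_0-c$. Since $\rho$ is linear in $\kappa$, the number $\rho^2$ is quadratic in $\kappa$, so both demands can be met for small $\kappa$.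

Write $|\cdot|$ for the Euclidean and $\|\cdot\|$ for the operator norm.

**Lemma 7.** Let $y_1,\dots,y_m\in\mathbb S^n$ be distinct, $m\le n+2$, with $\langle y_k,y_l\rangle>c$ for all $k,l$, and $0=\sum\lambda_ky_k$ with $\lambda_k>0$, $\sum\lambda_k=1$. Then $m=n+2$, and $|\langle y_k,y_l\rangle-c_0|\le2N^2\kappa$ for $k\ne l$.

*Proof.* Put $a_{kl}=\langle y_k,y_l\rangle-c>0$ for $k\ne l$ and $q=\sum\lambda_k^2$. The left side of (1) is $\ge0$, so $q\le|c|/(1+|c|)$. By Cauchy–Schwarz $m\ge1/q\ge1+1/|c|$. Now $|c|=\frac1{n+1}+\kappa<\frac1n$, because $\kappa\le\frac1{4N^4}<\frac1{n(n+1)}$. So $m>n+1$, that is, $m=n+2=N$.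

Next, $q=\frac1N+\sum(\lambda_k-\frac1N)^2$ and $|c|-\frac{1+|c|}N=\frac{(n+1)|c|-1}N=\frac{(n+1)\kappa}N\le\kappa$. So (1) becomes
$$\sum_{k\ne l}\lambda_k\lambda_la_{kl}+(1+|c|)\sum_k\big(\lambda_k-\tfrac1N\big)^2=\tfrac{(n+1)\kappa}N\le\kappa .$$
Both terms on the left are nonnegative. From the second, $|\lambda_k-\frac1N|\le\sqrt\kappa\le\frac1{2N}$, so $\lambda_k\ge\frac1{2N}$. From the first, where each unordered pair occurs twice, $2\lambda_k\lambda_la_{kl}\le\kappa$, so $a_{kl}\le2N^2\kappa$. Finally $\langle y_k,y_l\rangle-c_0=a_{kl}-\kappa\in(-\kappa,2N^2\kappa)$. $\square$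

**Lemma 8.** Let $\sigma\in\mathrm{VR}_r(\mathbb S^n)$ with $0\in\mathrm{conv}\,\sigma$. There are a regular simplex $S^0=\{v_0,\dots,v_{n+1}\}$ and points $x_0,\dots,x_{n+1}\in\sigma$ with $|x_k-v_k|<C_*\kappa$ for all $k$, and every $x\in\sigma$ satisfies $|x-v_j|<C_*\kappa$ for some $j$.

*Proof.* By Carathéodory's theorem and Lemma 7 there are distinct $x_0,\dots,x_{n+1}\in\sigma$ with $\sum\lambda_kx_k=0$, all $\lambda_k>0$, and $|\langle x_k,x_l\rangle-c_0|\le2N^2\kappa$ for $k\ne l$.

**Step 1: conditioning.** This step shows that a vector is controlled by its inner products with any $n+1$ of the $x_k$. The Gram matrix $G$ of $n+1$ of them has diagonal entries $1$ and off-diagonal entries within $2N^2\kappa$ of $c_0$. Compare it with $G_0=(1-c_0)I+c_0\mathbf 1\mathbf 1^T$, whose eigenvalues are $1-c_0$ and $1+nc_0=\frac1{n+1}$. By row sums, $\|G-G_0\|\le n\cdot2N^2\kappa\le\frac n{2N^2}\le\frac1{2(n+1)}$. So the least eigenvalue of $G$ is $\ge\frac1{2(n+1)}$, and the $n+1$ vectors form a basis. If $X_j$ is the square matrix with columns $x_k$,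 $k\ne j$, then $X_jX_j^T$ has the same eigenvalues as $G=X_j^TX_j$, so $|X_j^Tw|^2\ge\frac1{2(n+1)}|w|^2$. Hence
$$|\langle w,x_k\rangle|\le b\ \ (k\ne j)\ \Longrightarrow\ |w|^2\le2(n+1)\sum_{k\ne j}\langle w,x_k\rangle^2\le2(n+1)^2b^2\ \Longrightarrow\ |w|\le2Nb. \tag{3}$$

**Step 2: the regular simplex.** This step straightens $x_1,\dots,x_{n+1}$. Let $X$ have columns $x_1,\dots,x_{n+1}$ and let $G=X^TX$. Then $R=XG^{-1/2}$ satisfies $R^TR=I$, so $R\in O(n+1)$. Let $V=RG_0^{1/2}$ with columns $v_1,\dots,v_{n+1}$, and $v_0=-\sum_{k\ge1}v_k$. Since $V^TV=G_0$ and $G_0\mathbf 1=\frac1{n+1}\mathbf 1$, we get $|v_0|^2=\mathbf 1^TG_0\mathbf 1=1$ and $\langle v_0,v_k\rangle=-(G_0\mathbf 1)_k=c_0$. So $S^0=\{v_0,\dots,v_{n+1}\}$ is a regular simplex.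

For $k\ge1$ we have $x_k-v_k=R(G^{1/2}-G_0^{1/2})e_k$ with $e_k$ the $k$-th basis vector, so we need a bound on $D=G^{1/2}-G_0^{1/2}$. It is symmetric; let $u$ be a unit eigenvector with $Du=\mu u$, $|\mu|=\|D\|$. From $G-G_0=G^{1/2}D+DG_0^{1/2}$ we get $\langle u,(G-G_0)u\rangle=\mu\big(\langle u,G^{1/2}u\rangle+\langle u,G_0^{1/2}u\rangle\big)$, hence
$$|x_k-v_k|\le\|D\|\le\frac{\|G-G_0\|}{\lambda_{\min}(G)^{1/2}+\lambda_{\min}(G_0)^{1/2}}\le\sqrt{n+1}\cdot2nN^2\kappa\le2N^4\kappa\qquad(k\ge1).$$
For $x_0$ and $k\ge1$, since $\langle v_0,v_k\rangle=c_0$,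
$$|\langle x_0-v_0,x_k\rangle|\le|\langle x_0,x_k\rangle-c_0|+|\langle v_0,v_k-x_k\rangle|\le(2N^2+2N^4)\kappa\le3N^4\kappa ,$$
so $|x_0-v_0|\le6N^5\kappa$ by (3) with $j=0$. All these bounds are $<C_*\kappa=8N^5\kappa$.

**Step 3: the other points of $\sigma$.** Let $x\in\sigma$. The $x_k$ span, so $-x=\sum\beta_kx_k$. Subtracting the multiple $\min_k(\beta_k/\lambda_k)$ of the relation $\sum\lambda_kx_k=0$, we may assume all $\beta_k\ge0$ and $\beta_j=0$ for some $j$. After normalization, $0=x+\sum_{k\ne j}\beta_kx_k$ exhibits $0$ as a convex combination of $x$ and the $n+1$ points $x_k$, $k\ne j$, with positive coefficient at $x$. By Lemma 7 exactly $n+2$ distinct points must occur. Therefore $x\ne x_k$ and $\beta_k>0$ for all $k\ne j$, and $|\langle x,x_k\rangle-c_0|\le2N^2\kappa$ for $k\ne j$. Hence $|\langle x-x_j,x_k\rangle|\le4N^2\kappa$ for $k\ne j$, and (3) gives $|x-x_j|\le8N^3\kappa$. With Step 2, and $8\le N^2$, $|x-v_j|\le(8N^3+6N^5)\kappa\le7N^5\kappa<C_*\kappa$. $\square$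

## 8. The space of regular simplices near a given $\sigma$

For a regular simplex $S=\{v_0,\dots,v_{n+1}\}$ let $B_i=\{x\in\mathbb S^n:|x-v_i|<\rho\}$ and $N_\rho(S)=\bigsqcup_iB_i$; the caps are disjoint because $|v_i-v_j|>\sqrt2>2\rho$. For $\sigma\in\mathrm{VR}_r(\mathbb S^n)$ put
$$Q_\sigma=\{S\in Q:\sigma\subset N_\rho(S)\}.$$
It is open in $Q$, because its preimage in $O(n+1)$ is open, and it shrinks as $\sigma$ grows. For example, if $n=1$ and $\sigma=\{x\}$, then $Q_\sigma$ consists of the triangles with a vertex within $\rho$ of $x$, an open arc of the circle $Q$. In general $Q_\sigma$ can be empty or complicated, but we need it only for $\sigma$ around the origin.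

**Lemma 9.** If $0\in\mathrm{conv}\,\sigma$, then $Q_\sigma$ is contractible (and nonempty).

*Proof.* Take $S^0,v_k,x_k$ from Lemma 8 and note $C_*\kappa=\rho/8$. For $x\in\sigma$ there is a unique index $j(x)$ with $|x-v_{j(x)}|<\rho/8$, as the $v_i$ are more than $\sqrt2$ apart; in particular $j(x_k)=k$. Let
$$G_\sigma=\{g\in O(n+1):|gv_{j(x)}-x|<\rho\ \ \forall x\in\sigma\},$$
an open set containing $1$.

**Step 1: $g\mapsto gS^0$ is a homeomorphism $G_\sigma\to Q_\sigma$.** This step replaces simplices by rotations. The map lands in $Q_\sigma$ by definition.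

*Surjective.* Let $S\in Q_\sigma$ and choose $w_k\in S$ with $|w_k-x_k|<\rho$. Then $|w_k-v_k|<\rho+\frac\rho8<2\rho$, so $|w_k-w_l|>\sqrt2-4\rho>4\rho$ for $k\ne l$. Hence $k\mapsto w_k$ is a bijection onto the vertices of $S$. Let $g\in O(n+1)$ be the element with $gv_k=w_k$ for all $k$; then $gS^0=S$. Let $x\in\sigma$ and $j=j(x)$. Some $w_l$ has $|w_l-x|<\rho$, while $|w_j-x|\le|w_j-v_j|+|v_j-x|<3\rho$. So $|w_l-w_j|<4\rho$, which forces $l=j$. So $|gv_j-x|<\rho$, and $g\in G_\sigma$.

*Injective.* Every $g\in G_\sigma$ satisfies $|gv_k-v_k|\le|gv_k-x_k|+|x_k-v_k|<2\rho$. If $gS^0=hS^0$ with $g,h\in G_\sigma$, then $|gv_k-hv_k|<4\rho<\sqrt2$, and both are vertices of the same regular simplex, so $gv_k=hv_k$ for all $k$ and $g=h$.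

Finally, the map is continuous and open, because $O(n+1)\to Q$ is open.

**Step 2: all $g\in G_\sigma$ are near $1$.** Since $\sum_k\langle v_j,v_k\rangle v_k=v_j+c_0\sum_{k\ne j}v_k=(1-c_0)v_j$ and the $v_j$ span, $\sum_kv_kv_k^T=\frac{n+2}{n+1}I$. So for $|w|=1$ and $g\in G_\sigma$, using $|(g-1)v_k|\le2\rho$ and Cauchy–Schwarz,
$$|(g-1)w|=\tfrac{n+1}{n+2}\Big|\sum_k\langle w,v_k\rangle(g-1)v_k\Big|\le\tfrac{n+1}{n+2}\cdot2\rho\cdot\sqrt{N}\,\sqrt{\tfrac{N}{n+1}}=2\sqrt{n+1}\,\rho .$$
So $\|g-1\|\le2\sqrt{n+1}\,\rho<2$. An orthogonal matrix of determinant $-1$ has eigenvalue $-1$ and hence $\|g-1\|=2$. Therefore $g\in SO(n+1)$.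

**Step 3: logarithms.** This step moves the problem to a vector space. *The map $\exp:\{X\in\mathfrak{so}(n+1):\|X\|<\pi\}\to\{g\in SO(n+1):\|g-1\|<2\}$ is a homeomorphism, and $\|\exp X-1\|=2\sin(\|X\|/2)$.* The eigenvalues of the normal matrix $X$ are $i\theta$ with $|\theta|\le\|X\|$, the maximum attained, and $|e^{i\theta}-1|=2\sin(|\theta|/2)$ is increasing in $|\theta|\le\pi$; this gives the norm formula. A given $g$ in the target has eigenvalues $e^{i\theta}$ with $|\theta|<\pi$. If $\exp X=g$ and $\|X\|<\pi$, the $i\theta$-eigenspace of $X$ lies in the $e^{i\theta}$-eigenspace of $g$, with equality by counting dimensions, because $\theta\mapsto e^{i\theta}$ is injective on $(-\pi,\pi)$; so $X$ is unique. Conversely, let $X$ act as $i\theta$ on the $e^{i\theta}$-eigenspace of $g$. The eigenspaces are orthogonal, so $X$ is skew-Hermitian, and they are exchanged by complex conjugation as $\theta\mapsto-\theta$, so $X$ is real. Thus $\exp$ is bijective. On each compact ball $\|X\|\le a<\pi$ it is a homeomorphism onto $\{\|g-1\|\le2\sin(a/2)\}$,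 and the interiors of these sets exhaust the target, so the inverse is continuous.

Hence $G_\sigma\cong E_\sigma:=\{X\in\mathfrak{so}(n+1):\|X\|<\pi,\ \exp X\in G_\sigma\}$. Since $\sin u\ge\frac2\pi u$ on $[0,\frac\pi2]$, every $X\in E_\sigma$ satisfies $L:=\|X\|\le2\|\exp X-1\|\le4\sqrt N\rho$.

**Step 4: $E_\sigma$ is star-shaped about $0$.** Let $X\in E_\sigma$, $x\in\sigma$, $j=j(x)$, $h(t)=|e^{tX}v_j-x|^2$ and $A=|Xv_j|$. We know $h(1)<\rho^2$ and want $h<\rho^2$ on $[0,1]$. The plan is to show that $h$ increases wherever $h\ge\rho^2$. By (2), $L^2\le16N\rho^2\le\frac\rho{100}$. For $t\in[0,1]$, Taylor's formula gives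
$$e^{tX}v_j-x=tXv_j+(v_j-x)+R,\quad|R|\le\tfrac{L^2}2\le\tfrac\rho{200};\qquad Xe^{tX}v_j=Xv_j+R_1,\quad|R_1|\le L^2 .$$
Suppose $h(t)\ge\rho^2$. Then $\rho\le tA+\frac\rho8+\frac\rho{200}$, so $A\ge tA\ge\frac34\rho$. Also $|e^{tX}v_j-x|\le L+\rho$. Therefore
$$\tfrac12h'(t)=\langle Xe^{tX}v_j,\,e^{tX}v_j-x\rangle\ge A\Big(tA-\frac\rho8-\frac\rho{200}\Big)-L^2(L+\rho)\ge\tfrac38\rho^2-16N(4\sqrt N+1)\rho^3>0 ,$$
where we used $\frac34\big(\frac34-\frac18-\frac1{200}\big)=0.465>\frac38$, and by (2) $16N(4\sqrt N+1)\rho\le80N^2\rho<\frac18$. If $h(t_0)\ge\rho^2$ for some $t_0\in[0,1)$, let $T$ be the supremum of the $t$ with $h\ge\rho^2$ on $[t_0,t]$. Then $h(T)\ge\rho^2$, so $T<1$, and $h'(T)>0$ gives $h\ge\rho^2$ slightly beyond $T$, a contradiction. So $h<\rho^2$ on $[0,1]$ for every $x\in\sigma$, that is, $tX\in E_\sigma$ for all $t\in[0,1]$. As $0\in E_\sigma$, the set $E_\sigma\cong Q_\sigma$ is contractible. $\square$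

## 9. Complexes on small caps around a regular simplex

**Lemma 10.** For all $p\in\mathbb S^n$ and $S\in Q$ the complexes (i) $\mathrm{VR}_r(H_p)$, (ii) $\mathrm{VR}_r(N_\rho(S))$, (iii) $\mathrm{VR}_r(N_\rho(S)\cap H_p)$ are contractible.

*Proof.* Part (i) is Lemma 6. For (ii) and (iii), the idea is to push each cap to one point. The pushing is quantified first.

**Step 1: the pushing criterion.** Let $X=N_\rho(S)$ or $X=N_\rho(S)\cap H_p$, suppose $X\ne\emptyset$, and let $I=\{i:B_i\cap X\ne\emptyset\}$. *If there are $w_i\in B_i\cap X$ $(i\in I)$ with*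
$$\langle w_i,w_j\rangle\ge c_0-\tfrac\kappa4=c+\tfrac34\kappa\qquad(i\ne j), \tag{4}$$
*then $\mathrm{VR}_r(X)$ is contractible.* For $x\in B_i\cap X$ put $m_x=(1-s)x+sw_i$ and $\gamma_s(x)=m_x/|m_x|$. The cap is $B_i=\{x:\langle x,v_i\rangle>1-\frac{\rho^2}2\}$. So $\langle m_x,v_i\rangle>1-\frac{\rho^2}2>0$ and, as $|m_x|\le1$, $\gamma_s(x)\in B_i$. Likewise $\langle m_x,p\rangle>0$ if $X\subset H_p$. So $\gamma_s(x)\in B_i\cap X$.

Let $x\in B_i\cap X$, $y\in B_j\cap X$ with $\langle x,y\rangle>c$. If $i=j$, then $\gamma_s(x),\gamma_s(y)$ are less than $2\rho$ apart, so their inner product is $>1-2\rho^2>c$. Let $i\ne j$ and $0<s\le1$ (for $s=0$ there is nothing to show). Since $|x-w_i|,|y-w_j|<2\rho$,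
$$\langle m_x,m_y\rangle=(1-s)\langle x,y\rangle+s\langle w_i,w_j\rangle-s(1-s)\langle x-w_i,y-w_j\rangle\ge c+s\big(\tfrac34\kappa-4\rho^2\big)>c+4\rho^2s .$$
The identity is checked by comparing coefficients, and the last step holds because $8\rho^2\le\frac8{36}\kappa<\frac34\kappa$ by (2). The same identity with $x=y$ gives $|m_x|^2=1-s(1-s)|x-w_i|^2\ge1-4\rho^2s$, and likewise for $m_y$. So $|m_x||m_y|\ge1-4\rho^2s$, and since $-1<c<0$,
$$c\,|m_x||m_y|\le c(1-4\rho^2s)\le c+4\rho^2s<\langle m_x,m_y\rangle ,$$
that is, $\langle\gamma_s(x),\gamma_s(y)\rangle>c$. So $\gamma_s$ maps simplices to simplices. Since $\gamma_1(X)=\{w_i\}_{i\in I}$ is a simplex by (4), Lemma 5 applies.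

**Step 2: part (ii).** Take $w_i=v_i$; then $\langle w_i,w_j\rangle=c_0$ and (4) holds.

**Step 3: targets for part (iii).** Now $v_i$ may lie outside $H_p$ although its cap meets $H_p$, so it must be moved. First, $X\ne\emptyset$: we have $\sum\langle v_i,p\rangle=0$, and not all terms vanish because the $v_i$ span, so some $\langle v_i,p\rangle>0$ and then $v_i\in X$. Let $i\in I$ and $b_i=\langle v_i,p\rangle$.

If $b_i>0$, put $w_i=v_i$ and $\theta_i'=0$. If $b_i\le0$, put $\theta_i=d(v_i,p)-\frac\pi2\ge0$, so $b_i=-\sin\theta_i$. A point $x\in B_i\cap H_p$ has $d(x,v_i)<2\arcsin(\rho/2)$ and $d(x,p)<\frac\pi2$, so $\theta_i<2\arcsin(\rho/2)$. Choose $\theta_i'\in(\theta_i,2\arcsin(\rho/2))$ and move $v_i$ by the angle $\theta_i'$ towards $p$: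
$$w_i=\cos\theta_i'\,v_i+\sin\theta_i'\,e_i,\qquad e_i=\frac{p-b_iv_i}{\sqrt{1-b_i^2}} .$$
Here $e_i$ is a unit vector orthogonal to $v_i$. Since $\theta_i'<2\arcsin(\rho/2)$, $w_i\in B_i$. And $\langle w_i,p\rangle=-\cos\theta_i'\sin\theta_i+\sin\theta_i'\cos\theta_i=\sin(\theta_i'-\theta_i)>0$, so $w_i\in H_p$.

**Step 4: condition (4) for part (iii).** Since $\sin(2\arcsin(\rho/2))\le\rho$, in all cases $b_i>-\rho$ and $0\le\sin\theta_i'<\rho$. If $\theta_j'\ne0$ and $i\ne j$, then $-\rho<b_j\le0$, so $0\le c_0b_j<\rho$ and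
$$\langle v_i,e_j\rangle=\frac{b_i-c_0b_j}{\sqrt{1-b_j^2}}\ge\frac{-2\rho}{\sqrt{1-\rho^2}}\ge-4\rho .$$
Expand $\langle w_i,w_j\rangle$ into four terms; a term containing $\sin\theta'=0$ is absent. The main term is $c_0\cos\theta_i'\cos\theta_j'\ge c_0$, since $c_0<0$. So
$$\langle w_i,w_j\rangle\ge c_0\cos\theta_i'\cos\theta_j'-4\rho\cdot\rho-4\rho\cdot\rho-\rho^2\ge c_0-9\rho^2\ge c_0-\tfrac\kappa4$$
by $36\rho^2\le\kappa$. So (4) holds and Step 1 applies. $\square$

## 10. The compatible pairs in $|\mathrm{VR}_r(\mathbb S^n)|\times(\mathbb S^n*Q)$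

Let $P$ be the face poset of $\mathrm{VR}_r(\mathbb S^n)$, so $|P|\cong|\mathrm{VR}_r(\mathbb S^n)|$ by barycentric subdivision, and let $J=\mathbb S^n*Q$. For $\sigma\in P$ put
$$J_\sigma=A_\sigma\cup B_\sigma,\qquad A_\sigma=\{[p,S,t]:t>\tfrac12,\ S\in Q_\sigma\},\qquad B_\sigma=\{[p,S,t]:t<1,\ p\in D_\sigma\}.$$
These sets respect the identifications: at $t=1$ only $A_\sigma$ is relevant and it depends only on $S$; at $t=0$ only $B_\sigma$ is relevant and it depends only on $p$. In the charts of Section 2, with $U=\{\xi:|\xi|<\frac12\}$,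
$$A_\sigma\cong U\times Q_\sigma,\qquad B_\sigma\cong D_\sigma\times C^\circ Q,\qquad A_\sigma\cap B_\sigma\cong(U\cap K_\sigma)\times Q_\sigma ,$$
the last because $\xi=(1-t)p$ is nonzero and lies in $K_\sigma$ if and only if $p\in D_\sigma$ and $t<1$. So $A_\sigma$ and $B_\sigma$ are open in $J$, and $\sigma\subset\sigma'$ implies $J_\sigma\supset J_{\sigma'}$. We now check the two hypotheses of Lemma 4 for $Y=J$, $Y_\sigma=J_\sigma$.

**Lemma 11.** Every $J_\sigma$ is weakly contractible.

*Proof.* **Case $0\in\mathrm{conv}\,\sigma$.** Then $D_\sigma=\emptyset$, so $B_\sigma=\emptyset$ and $J_\sigma\cong U\times Q_\sigma$ is contractible by Lemma 9.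

**Case $0\notin\mathrm{conv}\,\sigma$.** Then $D_\sigma$ is nonempty and contractible, and so is $B_\sigma\cong D_\sigma\times C^\circ Q$. We know little about $Q_\sigma$, but we can push $A_\sigma$ into $B_\sigma$ without moving $S$. Let $F:\partial I^k\to A_\sigma\cup B_\sigma$, $k\ge1$ (for $k=0$, $J_\sigma\ne\emptyset$). The set $C=F^{-1}(J_\sigma\setminus B_\sigma)$ is closed and contained in the open set $F^{-1}(A_\sigma)$. Choose a continuous $\psi:\partial I^k\to[0,1]$ with $\psi=1$ on $C$ and support in $F^{-1}(A_\sigma)$, and a vector $\xi_0\in U\cap K_\sigma$. For $x\in F^{-1}(A_\sigma)$ write $F(x)=(\xi,S)\in U\times Q_\sigma$ and set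
$$F_u(x)=\big((1-u\psi(x))\,\xi+u\psi(x)\,\xi_0,\ S\big)\qquad(0\le u\le1);$$
for $x$ outside the support of $\psi$ set $F_u(x)=F(x)$. The two definitions agree on the overlap of these open sets, and $U$ is convex, so $F_u$ is a homotopy in $J_\sigma$. At $u=1$ the image lies in $B_\sigma$. If $\psi(x)=1$, the first coordinate is $\xi_0\in K_\sigma$. If $\psi(x)<1$ and $F(x)\in A_\sigma$, then $x\notin C$, so $F(x)\in A_\sigma\cap B_\sigma$, $\xi\in K_\sigma$, and the convex combination lies in $K_\sigma$. If $F(x)\notin A_\sigma$, then $\psi(x)=0$ and $F_1(x)=F(x)\in B_\sigma$. Since $B_\sigma$ is contractible, $F$ is null-homotopic in $J_\sigma$, that is, it extends over $I^k$. $\square$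

(One can also obtain the second case from M. C. McCord, Duke Math. J. 33 (1966), Thm. 6, applied to $B_\sigma\hookrightarrow A_\sigma\cup B_\sigma$ and the cover $\{A_\sigma,B_\sigma,A_\sigma\cap B_\sigma\}$: since $U\cap K_\sigma$ is convex and nonempty, $A_\sigma\cap B_\sigma\hookrightarrow A_\sigma$ is a homotopy equivalence.)

**Lemma 12.** For each $y=[p,S,t]\in J$ the poset $P_y=\{\sigma:y\in J_\sigma\}$ has contractible realization.

*Proof.* Recall that $p\in D_\sigma\iff\sigma\subset H_p$ and $S\in Q_\sigma\iff\sigma\subset N_\rho(S)$. So $P_y$ is the face poset of the subcomplex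

- $\mathrm{VR}_r(H_p)$, if $t\le\frac12$;
- $\mathrm{VR}_r(N_\rho(S))$, if $t=1$;
- $\mathrm{VR}_r(N_\rho(S))\cup\mathrm{VR}_r(H_p)$, if $\frac12<t<1$.

The first two are contractible by Lemma 10(i),(ii). In the third case the two pieces are contractible, and their intersection is $\mathrm{VR}_r(N_\rho(S)\cap H_p)$, contractible by Lemma 10(iii). The inclusion of the intersection into the second piece is then a homotopy equivalence of a CW pair, so the second piece deformation retracts onto the intersection. Hence the union deformation retracts onto the first piece and is contractible. $\square$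

**Proof of Theorem 1.** By Lemmas 11 and 12, Lemma 4 gives weak equivalences
$$|\mathrm{VR}_r(\mathbb S^n)|\cong|P|\longleftarrow Z\longrightarrow J .$$
Both outer spaces are CW complexes; $J$ is a join of two compact smooth manifolds. Let $W\to Z$ be a CW approximation. The composites $W\to|P|$ and $W\to J$ are weak equivalences between CW complexes, hence homotopy equivalences by Whitehead's theorem. So $\mathrm{VR}_r(\mathbb S^n)\simeq J=\mathbb S^n*\big(SO(n+1)/A_{n+2}\big)$. $\blacksquare$

## 11. Inclusions, connectivity, homology and the endpoints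

**Proof of Theorem 2(a).** The relation $Z$ depends on $r$ in a monotone way, and we exploit that. Let $\kappa<\kappa'$ and $\rho<\rho'$ correspond to $r<r'$. For $\sigma\in\mathrm{VR}_r(\mathbb S^n)$ the set $D_\sigma$ does not depend on $r$, and $Q_\sigma$ formed with $\rho$ is contained in $Q_\sigma$ formed with $\rho'$. So the same holds for $J_\sigma$. Therefore $Z^{(r)}\subset Z^{(r')}$, compatibly with the inclusion $|\mathrm{VR}_r(\mathbb S^n)|\subset|\mathrm{VR}_{r'}(\mathbb S^n)|$ and with $\mathrm{id}_J$. Since $Z^{(r)}\to J$ and $Z^{(r')}\to J$ are weak equivalences, so is $Z^{(r)}\to Z^{(r')}$. Since $Z^{(r)}\to|\mathrm{VR}_r(\mathbb S^n)|$ and $Z^{(r')}\to|\mathrm{VR}_{r'}(\mathbb S^n)|$ are weak equivalences, so is the inclusion, and Whitehead's theorem applies. $\square$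

**Proof of Theorem 2(b).** *Connectivity and homology.* Since $\mathbb S^n$ is an $(n+1)$-fold join of copies of $\mathbb S^0$, the space $\mathbb S^n*Q$ is the $(n+1)$-fold unreduced suspension of $Q$. The space $Q\cong SO(n+1)/A_{n+2}$ is nonempty and path-connected, and each suspension raises connectivity by one. So $\mathbb S^n*Q$ is $(n+1)$-connected and $\tilde H_i(\mathbb S^n*Q)\cong\tilde H_{i-n-1}(Q)$.

*The top class.* $Q$ is a closed connected manifold of dimension $\frac{n(n+1)}2\ge1$. It is orientable: $SO(n+1)$ carries a left-invariant orientation, right translations preserve it because they are connected to the identity ($SO(n+1)$ is connected), and so it descends to the quotient by right translations by $A_{n+2}$. Hence the top homology of $Q$ is $\mathbb Z$. Since $\frac{n(n+1)}2+n+1=\frac{(n+1)(n+2)}2$, we get $H_{(n+1)(n+2)/2}(\mathbb S^n*Q)\cong\mathbb Z$. For $n=1$ this is $H_3(\mathbb S^3)$; for $n=2$ it is degree $6$. By Theorem 1 all this holds for $\mathrm{VR}_r(\mathbb S^n)$.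

*The inclusions.* For $0<s\le r_n$ we have $\mathrm{VR}_s(\mathbb S^n)\simeq\mathbb S^n$ by the known fact of Section 2, and every map from such a space to an $(n+1)$-connected space is null-homotopic.

*The endpoints.* For $0<r\le r_n$ we have $\mathrm{VR}_r(\mathbb S^n)\simeq\mathbb S^n$ and $H_n(\mathbb S^n)\ne0$, while $H_n(\mathbb S^n*Q)=0$. So the equivalence with $\mathbb S^n*Q$ fails for every $r\le r_n$, and the left endpoint is sharp. For $r>\pi$ every finite nonempty subset of $\mathbb S^n$ is a simplex, so $\mathrm{VR}_r(\mathbb S^n)$ is a full simplex on the vertex set $\mathbb S^n$ and is contractible, whereas $H_{(n+1)(n+2)/2}(\mathbb S^n*Q)\ne0$. So the range cannot be extended past $\pi$. $\square$
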